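\title{Conditional negative association for threshold and interval urn measures}

\begin{abstract}
Balls are thrown independently into urns, each ball with its own distribution, and for each urn one records only which of several prescribed intervals contains the number of its balls. We prove that the law of this record is conditionally negatively associated. More generally, the law of the vector of occupancy numbers stays negatively associated after reweighting by a product of log-concave functions, and log-concavity of the weight cannot be dropped. The proof compares two independent copies of the model, reduces an inequality for two urns to an inequality for orientations of a multigraph with two vertices fewer, and closes an induction by viewing a random orientation as an urn model.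
\end{abstract}

\section{Introduction}

\subsection*{The model and the question}

Write $\mathbb{N}=\{0,1,2,\dots\}$ and $[n]=\{1,\dots,n\}$. An \emph{urn model} consists of $m\ge 0$ balls, $n\ge 1$ urns, and independent random variables $\sigma(1),\dots,\sigma(m)$ with values in $[n]$; ball $l$ falls into urn $\sigma(l)$. The distributions $p_l(v)=\mathbb{P}(\sigma(l)=v)$ are arbitrary and may differ from ball to ball. The number of balls in urn $v$ is $B_v=|\sigma^{-1}(v)|$, and $B=(B_1,\dots,B_n)$.

Suppose that an observer sees each $B_j$ only up to an interval. For each $j\in[n]$ fix cutpoints $0=c_0(j)<c_1(j)<\dots<c_{k_j}(j)=m+1$ and set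
\[
x_j=t\quad\text{if and only if}\quad c_t(j)\le B_j<c_{t+1}(j).
\]
The law of $(x_1,\dots,x_n)\in\mathbb{N}^n$ is a \emph{generalized interval urn measure}. If $k_j=2$ for all $j$, then $x_j$ is the indicator of $\{B_j\ge c_1(j)\}$, and the law, supported on $\{0,1\}^n$, is a \emph{generalized threshold urn measure}. Two special cases are the \emph{occupation measure} ($k_j=2$ and $c_1(j)=1$ for all $j$), which records which urns are nonempty, and the \emph{enumeration measure} ($c_t(j)=t$ for all $t,j$), which is the law of $B$ itself.

A ball that falls into one urn is lost to the others, so the urns compete. The following notions make this precise. Order $\mathbb{N}^n$ coordinatewise. An event $\mathcal{A}\subseteq\mathbb{N}^n$ is \emph{increasing} if $x\in\mathcal{A}$ and $x\le y$ imply $y\in\mathcal{A}$; for functions, \emph{increasing} means nondecreasing. A probability measure $\mu$ on $\mathbb{N}^n$ is \emph{negatively associated} (NA) if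
\[
\mu(\mathcal{A}\cap\mathcal{B})\le\mu(\mathcal{A})\mu(\mathcal{B})
\]
for all increasing events $\mathcal{A},\mathcal{B}$ that depend on disjoint sets of coordinates: learning that some coordinates are large never makes it more likely that other coordinates are large. The measure is \emph{conditionally negatively associated} (CNA) if every measure obtained from $\mu$ by conditioning on the values of some of the coordinates (an event of positive probability), viewed as a measure on the remaining coordinates, is NA.

The occupation measure and the enumeration measure are known to be CNA. The question posed in \cite{Chan} is whether every generalized threshold urn measure, and every generalized interval urn measure, is CNA.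

\subsection*{What conditioning can do}

To condition on $x_j=t$ is to condition on $B_j$ lying in an interval. The resulting law is a mixture of the laws conditioned on the exact value of $B_j$, but this does not reduce the question to the enumeration measure, because a mixture of NA measures need not be NA. With two urns nothing can go wrong: $B_2=m-B_1$, so an increasing function of $B_2$ is a decreasing function of $B_1$, and every law carried by the line $b_1+b_2=m$ is NA by \eqref{eq:cheb} below. Three urns and two balls already show what is at stake.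

\begin{example}\label{ex:twoballs}
Let one ball be uniform on $\{1,3\}$ and another uniform on $\{2,3\}$, so that $B_3=2-B_1-B_2$. Reweight the law of $B$ by $u(B_3)$, where $u(0),u(1),u(2)\ge0$ are not all zero. The pair $(B_1,B_2)$ then has weights $u(2)$ at $(0,0)$, $u(1)$ at $(1,0)$ and at $(0,1)$, and $u(0)$ at $(1,1)$, each divided by $S=u(0)+2u(1)+u(2)$. For a law $(q_{ab})$ on $\{0,1\}^2$ the covariance of the coordinates is $q_{11}q_{00}-q_{10}q_{01}$, so
\[
\operatorname{Cov}(B_1,B_2)=\frac{u(0)u(2)-u(1)^2}{S^2}.
\]
Conditioning on $B_3\in I$ is the case $u=\mathbf{1}_I$. For $I=\{0,2\}$ the covariance is $\frac14$, and the conditioned law is a mixture of two point masses, each of which is NA. For every interval $I$ the covariance is at most $0$, since $0,2\in I$ forces $1\in I$.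
\end{example}

The example suggests that conditioning on a set is harmless when the set has no gap, and that the property of intervals that matters is the inequality $u(1)^2\ge u(0)u(2)$ for their indicators. It also suggests the right generality.

\begin{definition}
An \emph{interval} is a finite or infinite set of consecutive integers. A function $w\colon\mathbb{Z}\to[0,\infty)$ is \emph{log-concave} if $\{w>0\}$ is an interval and $w(k)^2\ge w(k-1)w(k+1)$ for all $k\in\mathbb{Z}$.
\end{definition}

The indicator of a set $I\subseteq\mathbb{Z}$ is log-concave exactly when $I$ is an interval; in particular $w\equiv1$ is log-concave.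

\subsection*{Results}

\begin{theorem}\label{thm:answer}
Every generalized interval urn measure is CNA. In particular, every generalized threshold urn measure is CNA.
\end{theorem}

We deduce this from a statement about weights. The known results for the occupation and enumeration measures are not used.

\begin{theorem}\label{thm:tilt}
Let $B$ come from an arbitrary urn model with $n$ urns, let $w_1,\dots,w_n$ be log-concave, and suppose that $Z=\mathbb{E}\prod_v w_v(B_v)>0$. Then the measure
\[
\nu(b)=Z^{-1}\,\mathbb{P}(B=b)\prod_{v=1}^n w_v(b_v)
\]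
on $\mathbb{N}^n$ is NA.
\end{theorem}

We call such a measure $\nu$ a \emph{log-concave tilt} of the urn model. The hypothesis on the weights is necessary in the following sense.

\begin{theorem}\label{thm:converse}
For $w\colon\mathbb{N}\to[0,\infty)$ with $w\not\equiv0$, the following are equivalent.
\begin{enumerate}
\item[(i)] The function $w$, extended by $0$ to $\mathbb{Z}$, is log-concave.
\item[(ii)] For every urn model with three urns and $\mathbb{E}\,w(B_3)>0$, the law proportional to $\mathbb{P}(B=b)\,w(b_3)$ is NA.
\end{enumerate}
In particular, let $I\subseteq\mathbb{N}$ be nonempty. The law of $B$ conditioned on $B_j\in I$ is NA, for all urn models and all urns $j$ with $\mathbb{P}(B_j\in I)>0$, if and only if $I$ is an interval.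
\end{theorem}

Section~\ref{sec:lc} derives Theorems~\ref{thm:answer} and~\ref{thm:converse} from Theorem~\ref{thm:tilt}. The proof of Theorem~\ref{thm:tilt} has two parts. The first and longer part (Sections~\ref{sec:four}--\ref{sec:back}) proves an inequality for the joint law of two urns under a tilt. It is one of four inequalities, three for urn models and one for orientations of multigraphs, that are proved together by induction on the number of urns. The second part (Section~\ref{sec:na}) passes from pairs of urns to negative association by an argument of Feder--Mihail type. Section~\ref{sec:byproducts} records what else the induction gives.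

\section{Log-concave weights}\label{sec:lc}

Log-concavity says that a product $w(a)w(b)$ with fixed sum $a+b$ grows when $a$ and $b$ move toward each other.

\begin{lemma}\label{lem:lc}
Let $w$ be log-concave. If $a+b=a'+b'$ and $|a'-b'|\le|a-b|$, then
\begin{equation}\label{eq:lc}
w(a)w(b)\le w(a')w(b').
\end{equation}
In particular,
\begin{equation}\label{eq:lc1}
w(x)w(x'+1)\le w(x+1)w(x')\qquad\text{for }x<x'.
\end{equation}
Translates $w(\cdot+y)$ and products of log-concave functions are log-concave.
\end{lemma}

\begin{proof}
We may assume $a\le b$, $a'\le b'$ and $w(a)w(b)>0$. Then $a\le a'\le b'\le b$, $a'-a=b-b'$, and $w>0$ on $[a,b]$ because the support is an interval. The ratios $\rho(k)=w(k+1)/w(k)$ are nonincreasing for $a\le k<b$. Since $a\le b'$,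
\[
\frac{w(a')}{w(a)}=\prod_{0\le z<a'-a}\rho(a+z)\ \ge\prod_{0\le z<b-b'}\rho(b'+z)=\frac{w(b)}{w(b')}.
\]
For products, the support is an intersection of intervals and the two inequalities multiply. Translation changes nothing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:tilt}]
Condition on an event $\{x_j=t_j\text{ for all }j\in J\}$ of positive probability. This is the event that $c_{t_j}(j)\le B_j<c_{t_j+1}(j)$ for all $j\in J$, so the conditional law of $B$ is the tilt $\nu$ with $w_j$ the indicator of an interval for $j\in J$ and $w_j\equiv1$ for $j\notin J$. For $v\notin J$ we have $x_v=\varphi_v(B_v)$, where $\varphi_v(b)$ is the number of $t$ with $1\le t<k_v$ and $c_t(v)\le b$, an increasing function of $b$. If $\mathcal{A}$ is an increasing event in the variables $(x_v)_{v\notin J}$ that depends on the coordinates in $U$, then $\{b:(\varphi_v(b_v))_{v\notin J}\in\mathcal{A}\}$ is an increasing event that depends on the coordinates in $U$. So negative association of $\nu$ passes to the conditional law of $(x_v)_{v\notin J}$.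
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse} from Theorem~\ref{thm:tilt}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:tilt} with $w_1=w_2\equiv1$. Suppose that (i) fails. Then either the support of $w$ has a gap, or it is an interval and the inequality fails somewhere.

\emph{The support has a gap.} There are $a<b$ with $l=b-a\ge2$, $w(a)>0$, $w(b)>0$ and $w=0$ strictly between $a$ and $b$. Put $a$ balls in urn $3$ with probability one, let one ball be uniform on $\{1,3\}$, and let $l-1\ge1$ balls be uniform on $\{2,3\}$. Then $B_3=a+l-B_1-B_2$ lies in $[a,b]$, with $B_3=b$ exactly when $(B_1,B_2)=(0,0)$ and $B_3=a$ exactly when $(B_1,B_2)=(1,l-1)$. The tilted law charges these two points and no other. Hence $\{B_1\ge1\}$ and $\{B_2\ge1\}$ coincide almost surely and have a common probability $q\in(0,1)$. Since $q>q^2$, the tilted law is not NA.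

\emph{The support is an interval.} Then $w(k)w(k+2)>w(k+1)^2$ for some $k$, and $k\ge0$ because the left side is positive. Add to the model of Example~\ref{ex:twoballs} another $k$ balls that fall in urn $3$ with probability one. The tilted law of $(B_1,B_2)$ is the one in the example with $u(z)=w(k+z)$, so the covariance of $B_1=\mathbf{1}[B_1\ge1]$ and $B_2=\mathbf{1}[B_2\ge1]$ is positive, and the tilted law is not NA.

For the last assertion take $w=\mathbf{1}_I$. If $I$ is an interval, Theorem~\ref{thm:tilt} applies with any number of urns; if not, (i) fails, and so does (ii).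
\end{proof}

\section{Four inequalities}\label{sec:four}

All multigraphs are finite and loopless; parallel edges are allowed. An \emph{orientation} $\pi$ of a multigraph $G$ on the vertex set $V$ chooses for each edge one endpoint as head and the other as tail. Let $d_v$ be the degree of $v$ and let
\[
X_v(\pi)=\operatorname{indeg}_\pi(v)-\operatorname{outdeg}_\pi(v)=2\operatorname{indeg}_\pi(v)-d_v .
\]
A \emph{bell function} is a function $h\colon\mathbb{Z}\to[0,\infty)$ with $h(x)=h(-x)$ that is nonincreasing in $|x|$. Given bell functions $h_v$, $v\in V$, put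
\[
\Phi_G(y)=\sum_\pi\prod_{v\in V}h_v\bigl(X_v(\pi)+y_v\bigr),\qquad y\in\mathbb{Z}^V .
\]
Reversing all edges replaces $X$ by $-X$, so the symmetry of the $h_v$ gives
\begin{equation}\label{eq:reverse}
\Phi_G(y)=\Phi_G(-y).
\end{equation}
We write $e_v$ for the $v$-th unit vector.

\begin{theorem}\label{thm:four}
The following statements hold for all $n$ in the indicated ranges.
\begin{description}
\item[$(\mathrm{P}_n)$, pair of urns, $n\ge2$.] For every urn model with $n$ urns, all $i\ne j$ and all log-concave $w_k$ $(k\ne i,j)$, the array $M(\xi,\eta)=\mathbb{E}\bigl[\mathbf{1}[B_i=\xi,\,B_j=\eta]\prod_{k\ne i,j}w_k(B_k)\bigr]$ satisfies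
\[
M(\xi,\eta)M(\xi',\eta')\le M(\xi,\eta')M(\xi',\eta)\qquad\text{for }\xi<\xi',\ \eta<\eta'.
\]
\item[$(\mathrm{U}_n)$, single urn, $n\ge1$.] For every urn model with $n$ urns, every $i$ and all log-concave $w_k$ $(k\ne i)$, the sequence $M_i(\xi)=\mathbb{E}\bigl[\mathbf{1}[B_i=\xi]\prod_{k\ne i}w_k(B_k)\bigr]$ satisfies
\[
M_i(\xi-1)M_i(\xi+1)\le\frac{\xi}{\xi+1}\,M_i(\xi)^2\qquad\text{for }\xi\ge1.
\]
\item[$(\mathrm{T}_n)$, translations, $n\ge1$.] For every urn model with $n$ urns and all strictly positive log-concave $w_v$, the function $F(y)=\mathbb{E}\prod_vw_v(B_v+y_v)$ on $\mathbb{Z}^n$ satisfies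
\[
F(y)F(y+e_i+e_j)\le F(y+e_i)F(y+e_j)\qquad\text{for all }y,i,j,\text{ including }i=j.
\]
\item[$(\mathrm{O}_n)$, orientations, $n\ge0$.] For every multigraph $G$ on a set $V$ of $n$ vertices, all bell functions $h_v$ and all $\alpha,\beta\in\mathbb{N}^V$,
\[
\Phi_G(\alpha+\beta)\le\Phi_G(\alpha-\beta).
\]
\end{description}
\end{theorem}

Only $(\mathrm{P}_n)$ is used in Section~\ref{sec:na}. It says that all $2\times2$ minors of $M$ are nonpositive. Under a tilt the joint law of $(B_i,B_j)$ is $Z^{-1}w_i(\xi)w_j(\eta)M(\xi,\eta)$, and scaling rows and columns by nonnegative numbers keeps the minors nonpositive; this is why $w_i$ and $w_j$ do not appear. The other three statements serve the induction, which runs through the implications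
\[
(\mathrm{O}_{n-1})\Rightarrow(\mathrm{U}_n),\qquad
(\mathrm{O}_{n-2})\Rightarrow(\mathrm{P}_n),\qquad
(\mathrm{U}_n)\ \&\ (\mathrm{P}_n)\Rightarrow(\mathrm{T}_n)\Rightarrow(\mathrm{O}_n).
\]
The next example shows how graphs enter.

\begin{example}\label{ex:monomials}
Take three urns, two balls with distributions $(a_1,a_2,a_3)$ and $(b_1,b_2,b_3)$, $i=1$, $j=2$ and $w_3=w$. Then
\begin{align*}
M(0,0)&=a_3b_3\,w(2), & M(1,1)&=(a_1b_2+a_2b_1)\,w(0),\\
M(0,1)&=(a_2b_3+a_3b_2)\,w(1), & M(1,0)&=(a_1b_3+a_3b_1)\,w(1),
\end{align*}
and therefore
\begin{align*}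
M(0,0)M(1,1)&=w(0)w(2)\,\bigl(a_1a_3b_2b_3+a_2a_3b_1b_3\bigr),\\
M(0,1)M(1,0)&=w(1)^2\,\bigl(a_1a_3b_2b_3+a_2a_3b_1b_3+a_1a_2b_3^2+a_3^2b_1b_2\bigr).
\end{align*}
The inequality holds monomial by monomial. A product of two values of $M$ is a sum over two placements $\sigma,\tau$, and a monomial records the two urns visited by each ball. In $a_1a_3b_2b_3$ the first ball visits urns $1,3$ and the second visits $2,3$; this is the path $1-3-2$. Direct each edge toward the urn chosen by $\sigma$. On the left side we see $1\to3\leftarrow2$, with weight $w(2)w(0)$. On the right side the edge at urn $2$ is reversed, $1\to3\to2$, urn $3$ is balanced, and the weight is $w(1)^2$. The monomial $a_1a_2b_3^2$ is a single edge joining $1$ and $2$. It appears only on the right, because $\sigma$ cannot avoid both of its endpoints.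
\end{example}

The two phenomena in this example, a gain in balance at the other urns and configurations that link $i$ directly to $j$ and feed only the right side, are the cases of the general proof. With more than three urns the gain in balance is the content of $(\mathrm{O}_n)$. The vectors $\alpha$ and $\beta$ are two pushes applied to $X$, and the weights reward small absolute values; since $\sum_vX_v=0$, the orientation can move an imbalance around but cannot absorb it, and opposite pushes should be easier to cancel than parallel ones. For $n=1$ there are no edges, and $(\mathrm{O}_1)$ is the inequality $h(\alpha+\beta)\le h(\alpha-\beta)$. For a single edge on $\{1,2\}$, with $h_1=h_2=\mathbf{1}[x=0]$, $\alpha=e_1$ and $\beta=e_2$, we have $X=\pm(1,-1)$, so $\Phi_G(1,1)=0$ and $\Phi_G(1,-1)=1$; replacing $\beta$ by $-\beta$ here shows that the hypothesis $\alpha,\beta\ge0$ is needed. The inequality does not hold orientation by orientation: for the same edge with $\alpha=0$, $\beta=e_1$, $h_1=\mathbf{1}[x=0]$ and $h_2\equiv1$, the orientation with $X_1=-1$ contributes $1$ to the left side and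 $0$ to the right side.

\section{Templates and trails}\label{sec:tools}

\subsection*{Templates}

Fix an urn model. The \emph{template} of a pair $(\sigma,\tau)$ of maps $[m]\to[n]$ consists of the set $D=\{l:\sigma(l)\ne\tau(l)\}$, the common values $\sigma(l)=\tau(l)$ for $l\notin D$, and the unordered pairs $\{\sigma(l),\tau(l)\}$ for $l\in D$. A template $T$ defines a loopless multigraph $G_T$ on $[n]$ with edge set $D$, the edge $l$ joining the two urns of its pair. The pairs $(\sigma,\tau)$ with template $T$ correspond bijectively to the orientations of $G_T$: let $\sigma(l)$ be the head and $\tau(l)$ the tail of $l$. Let $c_v$ be the number of balls outside $D$ that lie in urn $v$ and let $d_v$ be the degree of $v$ in $G_T$. Then $B_v(\sigma)=c_v+\operatorname{indeg}(v)$ and $B_v(\tau)=c_v+\operatorname{outdeg}(v)$, that is,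
\begin{equation}\label{eq:sumdiff}
B_v(\sigma)+B_v(\tau)=2c_v+d_v,\qquad B_v(\sigma)-B_v(\tau)=X_v .
\end{equation}
The product $p(T)=\prod_lp_l(\sigma(l))\,p_l(\tau(l))$ is the same for all pairs with template $T$. This is where the independence of the balls is used. (Without it nothing survives: if two balls go to urns $1,2$ or to urns $3,3$ with probability $\frac12$ each, then $B_1=B_2$.)

\begin{lemma}\label{lem:template}
Let $[n]=I\sqcup V'$, let $w_k$ be log-concave for $k\in V'$, and for $a\in\mathbb{N}^I$ put $M(a)=\mathbb{E}\bigl[\mathbf{1}[B_i=a_i\ \forall i\in I]\prod_{k\in V'}w_k(B_k)\bigr]$. For every template $T$ there are bell functions $h^T_k$, $k\in V'$, such that for all $a,a'\in\mathbb{N}^I$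
\[
M(a)M(a')=\sum_{T}p(T)\sum_{\pi}\ \prod_{k\in V'}h^T_k\bigl(X_k(\pi)\bigr),
\]
where $T$ runs over the templates with $2c_i+d_i=a_i+a'_i$ for all $i\in I$, and $\pi$ runs over the orientations of $G_T$ with $X_i(\pi)=a_i-a'_i$ for all $i\in I$.
\end{lemma}

\begin{proof}
Expand $M(a)M(a')$ as a sum over pairs $(\sigma,\tau)$ and group the pairs by template. By \eqref{eq:sumdiff}, the conditions $B_i(\sigma)=a_i$ and $B_i(\tau)=a_i'$ are equivalent to $2c_i+d_i=a_i+a_i'$ and $X_i=a_i-a_i'$. Define
\[
h^T_k(x)=w_k(c_k+u)\,w_k(c_k+d_k-u),\qquad u=\bigl\lceil (d_k+|x|)/2\bigr\rceil .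
\]
The two arguments have the fixed sum $2c_k+d_k$, and their difference $2u-d_k\ge0$ is nondecreasing in $|x|$; so $h_k^T$ is a bell function by \eqref{eq:lc}. Since $X_k\equiv d_k\pmod2$, for $x=X_k$ the two arguments are $c_k+\frac12(d_k\pm|X_k|)$, which by \eqref{eq:sumdiff} are $B_k(\sigma)$ and $B_k(\tau)$ in some order. Hence $h^T_k(X_k)=w_k(B_k(\sigma))\,w_k(B_k(\tau))$.
\end{proof}

\subsection*{Trails}

Lemma~\ref{lem:template} turns $(\mathrm{P}_n)$ into a comparison of orientations with $(X_i,X_j)=(s,t)$ and orientations with $(X_i,X_j)=(s,-t)$. We must change the sign of $X_j$ without touching $X_i$, and reversing all edges changes both. The remedy is to refine the condition $X_i=s$: pair each outgoing edge at $i$ with an incoming edge, so that $s$ incoming edges are left over. A paired couple merely passes through $i$ and can be treated as one longer edge. Once this is done at $i$ and at $j$, these two vertices disappear, and the leftover edges act on the other vertices as fixed pushes.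

Let $G$ be a multigraph on $V=I\sqcup V'$ with bell functions $h_k$, $k\in V'$. An edge $e$ with endpoints $u,v$ has two \emph{half-edges}, one at $u$ and one at $v$. An orientation gives the sign $+1$ to the half-edge at the head and $-1$ to the half-edge at the tail, so $X_v$ is the sum of the signs of the half-edges at $v$. For each $i\in I$ let $P_i$ be a \emph{pairing at $i$}: a set of disjoint pairs of half-edges at $i$. An edge between two vertices of $I$ is thus treated independently at its two ends. A half-edge at a vertex of $I$ that lies in no pair is \emph{free}. For a choice $\delta$ of a sign $\delta(x)=\pm1$ for each free half-edge $x$, let $N(\delta)$ be the sum of $\prod_{k\in V'}h_k(X_k(\pi))$ over the orientations $\pi$ such that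
\begin{itemize}
\item the two half-edges of each pair of each $P_i$ have opposite signs, and
\item each free half-edge $x$ has sign $\delta(x)$.
\end{itemize}

Form a graph $H$ whose vertices are the half-edges: join the two halves of each edge by an \emph{edge link}, and the two members of each pair by a \emph{pair link}. Each half-edge has exactly one edge link and at most one pair link, and it has no pair link exactly when it is free or sits at a vertex of $V'$. So the components of $H$, which we call \emph{trails}, are cycles and paths in which the two kinds of links alternate (\emph{closed} and \emph{open} trails), and the ends of the open trails are exactly the free half-edges and the half-edges at vertices of $V'$.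

\begin{lemma}\label{lem:trail}
\begin{enumerate}
\item[(i)] If some trail has two free ends $x,x'$ with $\delta(x)=\delta(x')$, then $N(\delta)=0$.
\item[(ii)] Suppose that no trail has two free ends. Let $G'$ be the multigraph on $V'$ whose edges are the trails with ends at two distinct vertices of $V'$, and let $c$ be the number of closed trails plus the number of open trails with both ends at the same vertex of $V'$. For a free half-edge $x$ let $k(x)\in V'$ be the vertex at the other end of its trail. Then for every $\delta$
\[
N(\delta)=2^c\,\Phi_{G'}\Bigl(\sum_{x\text{ free}}\delta(x)\,e_{k(x)}\Bigr).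
\]
\end{enumerate}
\end{lemma}

\begin{proof}
An assignment of signs to the half-edges comes from an orientation if and only if every edge link joins opposite signs, and the first condition in the definition of $N(\delta)$ says the same of the pair links. So signs alternate along each trail. A closed trail has even length because the two kinds of links alternate; hence every trail carries exactly two alternating sign patterns, and the patterns on different trails can be chosen independently. An open trail begins and ends with an edge link, so it has an odd number of links, and its two ends have opposite signs. This gives (i).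

For (ii), note that $X_k$, $k\in V'$, is the sum of the signs of the trail ends at $k$. A closed trail has no ends, and an open trail with both ends at $k$ contributes $+1-1=0$; these trails give the factor $2^c$. The trail of a free half-edge $x$ has its pattern forced by $\delta(x)$ and contributes $-\delta(x)$ to $X_{k(x)}$. The two patterns of a trail between distinct vertices of $V'$ contribute as the two orientations of the corresponding edge of $G'$. Therefore $N(\delta)=2^c\,\Phi_{G'}(-y)$ with $y=\sum_x\delta(x)e_{k(x)}$, and \eqref{eq:reverse} removes the sign.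
\end{proof}

The point of (ii) is that $c$, $G'$ and the vertices $k(x)$ depend only on the pairings and not on $\delta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[line width=1.6pt] (0,0)--(0,2)--(2,2)--(2,0);
\draw (0,0)--(2,0);
\draw[dashed] (0,2)--(2,0);
\draw[dashed] (2,2)--(0,0);
\fill (0,2) circle (2.2pt) node[above left] {$i$};
\fill (2,2) circle (2.2pt) node[above right] {$j$};
\fill (0,0) circle (2.2pt) node[below left] {$k$};
\fill (2,0) circle (2.2pt) node[below right] {$l$};
\draw[->] (3,1)--(4,1);
\draw[line width=1.6pt] (5.2,0.6) to[bend left=40] (7.2,0.6);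
\draw (5.2,0.6) to[bend right=40] (7.2,0.6);
\draw[dashed] (5.2,0.6)--(5.2,1.7) node[above] {free at $j$};
\draw[dashed] (7.2,0.6)--(7.2,1.7) node[above] {free at $i$};
\fill (5.2,0.6) circle (2.2pt) node[below left] {$k$};
\fill (7.2,0.6) circle (2.2pt) node[below right] {$l$};
\end{tikzpicture}
\caption{Eliminating two vertices $i,j$ from the complete graph on $\{i,j,k,l\}$. The edges $ik,ij$ are paired at $i$ and the edges $ij,jl$ are paired at $j$, so the three thick edges form one trail, which becomes one edge from $k$ to $l$. The dashed edges are unpaired at $i$ and at $j$; once their directions are prescribed, they shift the balance at $l$ and at $k$ by $\pm1$.}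
\label{fig:k4}
\end{figure}

\begin{example}\label{ex:k4}
In Figure~\ref{fig:k4}, $c=0$ and $G'$ is a double edge on $\{k,l\}$, so $(X_k,X_l)$ takes on $G'$ the values $(2,-2)$, $(0,0)$ twice, and $(-2,2)$. Let $h_k=h_l=\mathbf{1}[|x|\le1]$. If both free half-edges have sign $+1$, then $N=\Phi_{G'}(e_l+e_k)=2$, from the two orientations with $X=(0,0)$. If the sign at $j$ is changed to $-1$, then $N=\Phi_{G'}(e_l-e_k)=3$, because $(2,-2)+(-1,1)=(1,-1)$ is now counted as well.
\end{example}

\section{From orientations to urns}\label{sec:forth}

We begin with one eliminated vertex, where each trail through $i$ consists of two edges.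

\begin{lemma}\label{lem:OU}
For $n\ge1$, $(\mathrm{O}_{n-1})$ implies $(\mathrm{U}_n)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:template} with $I=\{i\}$ to $M_i(\xi+1)M_i(\xi-1)$ and to $M_i(\xi)^2$. Both sums run over the templates with $2c_i+d_i=2\xi$. Fix one, with graph $G$ and bell functions $h_k$; then $d_i=2q$ with $0\le q\le\xi$. For $z\in\{0,2\}$ let $A_z=\sum_{\pi:\,X_i=z}\prod_{k\ne i}h_k(X_k)$. The template contributes $p(T)A_2$ to the first product and $p(T)A_0$ to the second. Since $\frac{q}{q+1}\le\frac{\xi}{\xi+1}$, it suffices to prove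
\begin{equation}\label{eq:A2A0}
A_2\le\frac{q}{q+1}\,A_0 .
\end{equation}
If $q=0$, then $X_i=0$ for all orientations and $A_2=0$. Let $q\ge1$.

Fix a total order on the edges. Let $P$ run over the pairings at $i$ with exactly two free half-edges, belonging to edges $e<f$, and write $N_P(\varepsilon,\varepsilon')$ for $N(\delta)$ when $\delta$ gives these half-edges the signs $\varepsilon,\varepsilon'$. An orientation counted in $N_P(+,+)$ has $X_i=2$. Conversely, an orientation with $X_i=2$ has $q+1$ edges in and $q-1$ edges out at $i$, and it is counted in $N_P(+,+)$ exactly when $P$ assigns distinct incoming partners to all outgoing edges; there are $(q+1)!/2$ such $P$. An orientation counted in $N_P(+,-)$ or $N_P(-,+)$ has $X_i=0$. Conversely, an orientation with $X_i=0$ is counted in one of the two, and then in exactly one, when $P$ leaves one incoming and one outgoing edge free and matches the other incoming edges with the other outgoing edges; there are $q\cdot q\cdot(q-1)!=q\cdot q!$ such $P$. Thus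
\[
\sum_PN_P(+,+)=\frac{(q+1)!}{2}\,A_2,\qquad\sum_P\bigl(N_P(+,-)+N_P(-,+)\bigr)=q\cdot q!\,A_0 .
\]
Fix $P$. Since $G$ has no loops, the other halves of $e$ and $f$ sit at vertices $k,l\ne i$ (possibly $k=l$), where their trails end. So no trail has two free ends, and Lemma~\ref{lem:trail}(ii) with \eqref{eq:reverse} gives
\[
N_P(+,+)=2^c\,\Phi_{G'}(e_k+e_l),\qquad N_P(+,-)=N_P(-,+)=2^c\,\Phi_{G'}(e_k-e_l).
\]
The graph $G'$ has $n-1$ vertices, so $(\mathrm{O}_{n-1})$ with $\alpha=e_k$, $\beta=e_l$ yields $N_P(+,+)\le\frac12\bigl(N_P(+,-)+N_P(-,+)\bigr)$. Summing over $P$ gives $\frac12(q+1)!\,A_2\le\frac12\,q\cdot q!\,A_0$, which is \eqref{eq:A2A0}.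
\end{proof}

With two eliminated vertices a trail may travel back and forth between them, and it may end in a second free half-edge.

\begin{lemma}\label{lem:OP}
For $n\ge2$, $(\mathrm{O}_{n-2})$ implies $(\mathrm{P}_n)$.
\end{lemma}

\begin{proof}
Let $s=\xi'-\xi>0$, $t=\eta'-\eta>0$, $I=\{i,j\}$ and $V'=[n]\setminus I$. Apply Lemma~\ref{lem:template} to $M(\xi',\eta')M(\xi,\eta)$ and to $M(\xi',\eta)M(\xi,\eta')$. Both sums run over the templates with $2c_i+d_i=\xi+\xi'$ and $2c_j+d_j=\eta+\eta'$, so it suffices to prove for each such template, with graph $G$ and bell functions $h_k$, that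
\begin{equation}\label{eq:st}
\sum_{\pi:\,X_i=s,\,X_j=t}\ \prod_{k\in V'}h_k(X_k)\ \le\sum_{\pi:\,X_i=s,\,X_j=-t}\ \prod_{k\in V'}h_k(X_k).
\end{equation}
The conditions on the template give $d_i\equiv s$ and $d_j\equiv t\pmod2$. If $d_i<s$ or $d_j<t$, both sides are empty sums. Assume $d_i\ge s$ and $d_j\ge t$.

Let $P_j$ run over the pairings at $j$ with exactly $t$ free half-edges. For $\varepsilon=\pm1$, call $\pi$ \emph{$(P_j,\varepsilon)$-compatible} if the members of each pair of $P_j$ have opposite signs and all free half-edges at $j$ have sign $\varepsilon$. Compatibility forces $X_j=\varepsilon t$. Conversely, if $X_j=\varepsilon t$, then $g=\frac12(d_j+t)$ half-edges at $j$ have sign $\varepsilon$ and $g-t$ have sign $-\varepsilon$, and $\pi$ is $(P_j,\varepsilon)$-compatible exactly when $P_j$ assigns distinct partners of sign $\varepsilon$ to all half-edges of sign $-\varepsilon$. There are $g!/t!$ such pairings, for either value of $\varepsilon$. The same holds at $i$, with $s$ in place of $t$ and with $g'=\frac12(d_i+s)$. For pairings $P_i,P_j$ let $L(P_i,P_j)$ be the sum of $\prod_{k\in V'}h_k(X_k)$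 over the orientations that are $(P_i,+1)$- and $(P_j,+1)$-compatible, and let $R(P_i,P_j)$ be the sum over those that are $(P_i,+1)$- and $(P_j,-1)$-compatible. Then $\sum L$ and $\sum R$ are the two sides of \eqref{eq:st} multiplied by the same positive number $(g'!/s!)(g!/t!)$. It remains to prove $L\le R$ for fixed $P_i,P_j$. Both are of the form $N(\delta)$.

\emph{Case 1: some trail has both ends free at $i$, or both ends free at $j$.} The two ends have equal prescribed signs in $L$ and also in $R$, so $L=R=0$ by Lemma~\ref{lem:trail}(i).

\emph{Case 2: some trail joins a free half-edge at $i$ to a free half-edge at $j$.} In $L$ both ends have sign $+1$, so $L=0\le R$.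

\emph{Case 3: no trail has two free ends.} Let $\alpha=\sum e_{k(x)}$ over the free $x$ at $i$ and $\beta=\sum e_{k(x)}$ over the free $x$ at $j$. Then $\alpha,\beta\in\mathbb{N}^{V'}$, and Lemma~\ref{lem:trail}(ii) gives
\[
L=2^c\,\Phi_{G'}(\alpha+\beta),\qquad R=2^c\,\Phi_{G'}(\alpha-\beta).
\]
Since $G'$ has $n-2$ vertices, $L\le R$ by $(\mathrm{O}_{n-2})$.
\end{proof}

For three urns this is already a complete proof of $(\mathrm{P}_3)$, since $(\mathrm{O}_1)$ is the definition of a bell function. In Example~\ref{ex:monomials} the path $1-3-2$ falls under Case 3 with $\alpha=\beta=1$, and the single edge falls under Case 2.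

\section{From urns back to orientations}\label{sec:back}

It remains to prove $(\mathrm{O}_n)$. A uniformly random orientation of $G$ is itself an urn model: the balls are the edges, each falls into one of its two endpoints with probability $\frac12$, and $B_v$ is the indegree of $v$. In this model $\Phi_G$ becomes, after an affine change of variable, a function $F$ of translations as in $(\mathrm{T}_n)$, and the four points $-\alpha-\beta$, $\alpha-\beta$, $\beta-\alpha$, $\alpha+\beta$ become the corners $0,\alpha,\beta,\alpha+\beta$ of a parallelogram. By \eqref{eq:reverse} opposite corners carry equal values, so $(\mathrm{O}_n)$ is the square root of $F(0)F(\alpha+\beta)\le F(\alpha)F(\beta)$. Statement $(\mathrm{T}_n)$ is this inequality for unit parallelograms. The vectors $\alpha$ and $\beta$ may both be positive at the same vertex, so the degenerate parallelograms with $i=j$ are needed; they are the reason for $(\mathrm{U}_n)$.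

We use the Cauchy--Binet formula in the following form. If $A=(A(a,\xi))$ and $C=(C(\xi,b))$ are matrices with $a,b\in\{0,1\}$ and $\xi$ in a finite set of integers, then
\begin{equation}\label{eq:cb}
\det(AC)=\sum_{\xi<\xi'}
\begin{vmatrix}A(0,\xi)&A(0,\xi')\\A(1,\xi)&A(1,\xi')\end{vmatrix}
\cdot
\begin{vmatrix}C(\xi,0)&C(\xi,1)\\C(\xi',0)&C(\xi',1)\end{vmatrix}.
\end{equation}

\begin{lemma}\label{lem:T}
For $n\ge1$, $(\mathrm{U}_n)$ together with $(\mathrm{P}_n)$ (the latter when $n\ge2$) implies $(\mathrm{T}_n)$.
\end{lemma}

\begin{proof}
Fix $y$ and write $u_v=w_v(\cdot+y_v)$, a positive log-concave function. Let $A(a,\xi)=u_i(\xi+a)$. By \eqref{eq:lc1}, the minors of $A$ are nonpositive: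
\begin{equation}\label{eq:minorA}
u_i(\xi)u_i(\xi'+1)-u_i(\xi')u_i(\xi+1)\le0\qquad\text{for }\xi<\xi'.
\end{equation}

\emph{The case $i\ne j$.} Let $M$ be the array of $(\mathrm{P}_n)$ for the weights $u_k$, $k\ne i,j$, and let $C(\eta,b)=u_j(\eta+b)$. Then
\[
F(y+ae_i+be_j)=\sum_{\xi,\eta=0}^{m}u_i(\xi+a)\,M(\xi,\eta)\,u_j(\eta+b)=(AMC)(a,b),
\]
and $\det(AMC)=F(y)F(y+e_i+e_j)-F(y+e_i)F(y+e_j)$. Apply \eqref{eq:cb} to $A\cdot(MC)$, and then again to the product of rows $\xi,\xi'$ of $M$ with $C$. This writes $\det(AMC)$ as the sum over $\xi<\xi'$ and $\eta<\eta'$ of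
\[
\begin{vmatrix}u_i(\xi)&u_i(\xi')\\u_i(\xi+1)&u_i(\xi'+1)\end{vmatrix}\cdot
\begin{vmatrix}M(\xi,\eta)&M(\xi,\eta')\\M(\xi',\eta)&M(\xi',\eta')\end{vmatrix}\cdot
\begin{vmatrix}u_j(\eta)&u_j(\eta+1)\\u_j(\eta')&u_j(\eta'+1)\end{vmatrix}.
\]
The outer factors are nonpositive by \eqref{eq:minorA} for $i$ and for $j$, and the middle factor is nonpositive by $(\mathrm{P}_n)$. So every term is nonpositive.

\emph{The case $i=j$.} Let $M_i$ be the sequence of $(\mathrm{U}_n)$ for the weights $u_k$, $k\ne i$, extended by $0$ to $\mathbb{Z}$. It is log-concave. Indeed, since the weights are positive, its support is $\{\xi:\mathbb{P}(B_i=\xi)>0\}$; as $B_i$ is a sum of independent indicators, this is the interval from the number of $l$ with $p_l(i)=1$ to the number of $l$ with $p_l(i)>0$. The inequality $M_i(\xi-1)M_i(\xi+1)\le M_i(\xi)^2$ follows from $(\mathrm{U}_n)$ for $\xi\ge1$, and for $\xi\le0$ its left side is $0$. Let $C(\xi,b)=M_i(\xi-b)$ for $0\le\xi\le m+1$. Then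
\[
(AC)(a,b)=\sum_\xi u_i(\xi+a)M_i(\xi-b)=\sum_\xi u_i(\xi+a+b)M_i(\xi)=F\bigl(y+(a+b)e_i\bigr),
\]
and \eqref{eq:cb} gives
\[
F(y)F(y+2e_i)-F(y+e_i)^2=\sum_{\xi<\xi'}
\begin{vmatrix}u_i(\xi)&u_i(\xi')\\u_i(\xi+1)&u_i(\xi'+1)\end{vmatrix}\cdot
\begin{vmatrix}M_i(\xi)&M_i(\xi-1)\\M_i(\xi')&M_i(\xi'-1)\end{vmatrix}.
\]
The first factor is nonpositive by \eqref{eq:minorA}. The second equals $M_i(\xi)M_i(\xi'-1)-M_i(\xi-1)M_i(\xi')$, which is nonnegative by \eqref{eq:lc1} with $x=\xi-1$, $x'=\xi'-1$.
\end{proof}

Two obstacles separate $(\mathrm{T}_n)$ from $(\mathrm{O}_n)$. A bell function need not be log-concave; but it is a nonnegative combination of indicators of symmetric intervals, and $(\mathrm{O}_n)$ is linear in each $h_v$. And to multiply the unit inequalities together we need $F>0$ at all intermediate points, which for indicator weights is not known in advance; so we approximate indicators by positive log-concave weights.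

\begin{lemma}\label{lem:TO}
For $n\ge1$, $(\mathrm{T}_n)$ implies $(\mathrm{O}_n)$.
\end{lemma}

\begin{proof}
Write $\Phi=\Phi_G$.

\emph{Reduction to indicators.} Fix $v$ and let $r_1<\dots<r_N$ be the values of $|X_v(\pi)+\alpha_v\pm\beta_v|$ over all orientations and both signs. For $x$ with $|x|\in\{r_1,\dots,r_N\}$,
\[
h_v(x)=\sum_{q=1}^N\gamma_q\,\mathbf{1}[|x|\le r_q],\qquad \gamma_q=h_v(r_q)-h_v(r_{q+1})\ (q<N),\quad\gamma_N=h_v(r_N),
\]
and all $\gamma_q$ are nonnegative. Both sides of $(\mathrm{O}_n)$ are linear in each $h_v$ separately. So we may assume that $h_v(x)=\mathbf{1}[|x|\le r_v]$ for all $v$, where $r_v\ge0$ is one of these values; in particular $r_v\equiv d_v+\alpha_v+\beta_v\pmod2$.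

\emph{Change of variable.} Let $J_v=\{z\in\mathbb{Z}:|2z-d_v-\alpha_v-\beta_v|\le r_v\}$. This is an interval, and it contains $\frac12(d_v+\alpha_v+\beta_v+r_v)$. Let $F_0(y)$ be the number of orientations with $\operatorname{indeg}(v)+y_v\in J_v$ for all $v$. Since $2\operatorname{indeg}(v)-d_v=X_v$, this condition reads $|X_v+2y_v-\alpha_v-\beta_v|\le r_v$, so $F_0(y)=\Phi(2y-\alpha-\beta)$. By \eqref{eq:reverse},
\begin{equation}\label{eq:corners}
F_0(0)=F_0(\alpha+\beta)=\Phi(\alpha+\beta),\qquad F_0(\alpha)=F_0(\beta)=\Phi(\alpha-\beta).
\end{equation}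

\emph{Positive weights.} For $0<\epsilon<1$ let $w^\epsilon_v(z)=\epsilon^{\operatorname{dist}(z,J_v)}$. The distance to a nonempty interval is a convex function of $z$ and $\log\epsilon<0$, so $w_v^\epsilon$ is positive and log-concave. In the urn model of a uniformly random orientation let $F_\epsilon(y)=\mathbb{E}\prod_vw^\epsilon_v(B_v+y_v)>0$ and $\psi=\log F_\epsilon$. By $(\mathrm{T}_n)$,
\begin{equation}\label{eq:unit}
\psi(y+e_i+e_j)-\psi(y+e_i)-\psi(y+e_j)+\psi(y)\le0\qquad\text{for all }y,i,j.
\end{equation}

\emph{Telescoping.} Since $\alpha,\beta\ge0$, there are sequences $0=u_0,u_1,\dots,u_a=\alpha$ and $0=z_0,z_1,\dots,z_b=\beta$ in which each step $u_{p+1}-u_p$ and $z_{q+1}-z_q$ is a unit vector $e_v$. Then $\psi(\alpha+\beta)-\psi(\alpha)-\psi(\beta)+\psi(0)$ equals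
\[
\sum_{p<a}\ \sum_{q<b}\bigl[\psi(u_{p+1}+z_{q+1})-\psi(u_{p+1}+z_q)-\psi(u_p+z_{q+1})+\psi(u_p+z_q)\bigr],
\]
and each bracket is an instance of \eqref{eq:unit} with $y=u_p+z_q$. Hence $F_\epsilon(0)F_\epsilon(\alpha+\beta)\le F_\epsilon(\alpha)F_\epsilon(\beta)$. As $\epsilon\to0$, $w^\epsilon_v\to\mathbf{1}_{J_v}$ pointwise and $F_\epsilon(y)\to2^{-|E(G)|}F_0(y)$. By \eqref{eq:corners} the limiting inequality is $\Phi(\alpha+\beta)^2\le\Phi(\alpha-\beta)^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Statement $(\mathrm{O}_0)$ reads $1\le1$. Let $n\ge1$ and assume $(\mathrm{O}_{n'})$ for $n'<n$. Lemma~\ref{lem:OU} gives $(\mathrm{U}_n)$, Lemma~\ref{lem:OP} gives $(\mathrm{P}_n)$ if $n\ge2$, Lemma~\ref{lem:T} gives $(\mathrm{T}_n)$, and Lemma~\ref{lem:TO} gives $(\mathrm{O}_n)$.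
\end{proof}

\section{From pairs to negative association}\label{sec:na}

Inequalities for pairs of coordinates do not imply NA for a single measure. Under the uniform measure on $\{100,010,001,111\}$ any two coordinates are independent, yet $\{x_1=1\}$ and $\{x_2=x_3=1\}$ have probabilities $\frac12$ and $\frac14$ and their intersection has probability $\frac14$. Two further properties make the passage possible here.

Fix an urn model and let $\mathcal{C}$ be the class of its log-concave tilts. We write $B$ also for the coordinate vector on $\mathbb{N}^n$. First, $\sum_vB_v=m$ almost surely under every $\nu\in\mathcal{C}$. Second, $\mathcal{C}$ is closed under conditioning on $\{B_v\ge s\}$ or $\{B_v<s\}$ when the event has positive probability: this multiplies $w_v$ by the indicator of an interval, and the product is log-concave by Lemma~\ref{lem:lc}. We argue by induction on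
\[
\operatorname{size}(\nu)=\sum_{v=1}^n\bigl|\{b\in\mathbb{N}:\nu(B_v=b)>0\}\bigr| .
\]
If $e=\{B_v\ge s\}$ has $0<\nu(e)<1$, then conditioning on $e$ or on its complement $e^c$ removes a possible value of $B_v$ and adds none anywhere, so it strictly decreases the size.

We use three identities for a finitely supported probability measure $\rho$. If $0<\rho(e)<1$ and $\Delta_ef=\mathbb{E}_\rho[f\mid e]-\mathbb{E}_\rho[f\mid e^c]$, then
\begin{align}
\operatorname{Cov}_\rho(f,\mathbf{1}_e)&=\rho(e)\rho(e^c)\,\Delta_ef,\label{eq:covind}\\
\operatorname{Cov}_\rho(f,g)&=\rho(e)\operatorname{Cov}_{\rho(\cdot\mid e)}(f,g)+\rho(e^c)\operatorname{Cov}_{\rho(\cdot\mid e^c)}(f,g)+\rho(e)\rho(e^c)\,\Delta_ef\,\Delta_eg;\label{eq:total}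
\end{align}
the second is the law of total covariance. If $Y$ is an integer random variable and $Y'$ an independent copy, then
\begin{equation}\label{eq:cheb}
\operatorname{Cov}\bigl(\phi(Y),\chi(Y)\bigr)=\tfrac12\,\mathbb{E}\bigl[(\phi(Y)-\phi(Y'))(\chi(Y)-\chi(Y'))\bigr],
\end{equation}
which is nonpositive when $\phi$ is nonincreasing and $\chi$ is nondecreasing on the values of $Y$.

The first lemma restates $(\mathrm{P}_n)$ as a monotonicity: the more balls in urn $i$, the fewer in urn $j$.

\begin{lemma}\label{lem:pair}
Let $\nu\in\mathcal{C}$, $i\ne j$ and $t<t'$ with $\nu(B_i=t)>0$ and $\nu(B_i=t')>0$. Then $\nu(B_j\ge s\mid B_i=t')\le\nu(B_j\ge s\mid B_i=t)$ for all $s$.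
\end{lemma}

\begin{proof}
Let $q(\xi,\eta)=\nu(B_i=\xi,B_j=\eta)=Z^{-1}w_i(\xi)w_j(\eta)M(\xi,\eta)$. Multiplying $(\mathrm{P}_n)$ by $Z^{-2}w_i(t)w_i(t')w_j(\eta)w_j(\eta')$ gives $q(t,\eta)q(t',\eta')\le q(t,\eta')q(t',\eta)$ for $\eta<\eta'$. Sum over $\eta<s\le\eta'$ and divide by $\nu(B_i=t)\nu(B_i=t')$. With $\lambda=\nu(B_j\ge s\mid B_i=t)$ and $\lambda'=\nu(B_j\ge s\mid B_i=t')$ the result is $(1-\lambda)\lambda'\le\lambda(1-\lambda')$, that is, $\lambda'\le\lambda$.
\end{proof}

An induction that splits along an event $e$ produces a cross term, as in \eqref{eq:total}, and the event has to be chosen so that this term has the right sign. The next lemma finds such an event; the constraint $\sum_vB_v=m$ will supply its hypothesis.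

\begin{lemma}\label{lem:pivot}
Let $\rho$ be a finitely supported probability measure on $\mathbb{N}^n$, let $f$ be a real function and let $K\subseteq[n]$. Suppose that $\sum_{k\in K}\operatorname{Cov}_\rho(f,B_k)\ge0$ and that some $B_k$, $k\in K$, is not almost surely constant. Then there are $k\in K$ and $s\ge1$ such that $e=\{B_k\ge s\}$ satisfies $0<\rho(e)<1$ and $\mathbb{E}_\rho[f\mid e]\ge\mathbb{E}_\rho[f\mid e^c]$.
\end{lemma}

\begin{proof}
Since $B_k=\sum_{s\ge1}\mathbf{1}[B_k\ge s]$, we have $\sum_{k\in K}\sum_{s\ge1}\operatorname{Cov}_\rho(f,\mathbf{1}[B_k\ge s])\ge0$. The terms with $\rho(B_k\ge s)\in\{0,1\}$ vanish. Finitely many terms remain, and at least one: take $s$ to be the largest value of a nonconstant $B_k$. One of them is nonnegative, and \eqref{eq:covind} concludes.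
\end{proof}

We first upgrade Lemma~\ref{lem:pair} from one other urn to all other urns at once.

\begin{proposition}\label{prop:regression}
Let $\nu\in\mathcal{C}$, $i\in[n]$ and $t<t'$ with $\nu(B_i=t)>0$ and $\nu(B_i=t')>0$. Let $g$ be an increasing function of $(b_k)_{k\ne i}$. Then $\mathbb{E}_\nu[g\mid B_i=t']\le\mathbb{E}_\nu[g\mid B_i=t]$.
\end{proposition}

\begin{proof}
We use induction on $\operatorname{size}(\nu)$. Write $\tau,\tau'$ for the events $\{B_i=t\}$, $\{B_i=t'\}$, and let $\nu'=\nu(\cdot\mid\tau')$.

Suppose first that under $\nu'$ every $B_k$, $k\ne i$, is almost surely equal to a constant $c_k$. Lemma~\ref{lem:pair} with $s=c_k$ gives $\nu(B_k\ge c_k\mid\tau)=1$ for all $k\ne i$. So, given $\tau$, almost surely $g\ge g\bigl((c_k)_{k\ne i}\bigr)=\mathbb{E}_\nu[g\mid\tau']$.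

Otherwise, $\sum_{k\ne i}B_k=m-t'$ is constant under $\nu'$, so $\sum_{k\ne i}\operatorname{Cov}_{\nu'}(g,B_k)=0$. Lemma~\ref{lem:pivot} gives $j\ne i$ and $s$ such that $e=\{B_j\ge s\}$ has $\lambda'=\nu(e\mid\tau')\in(0,1)$ and $\mathbb{E}_\nu[g\mid e\cap\tau']\ge\mathbb{E}_\nu[g\mid e^c\cap\tau']$. Let $\lambda=\nu(e\mid\tau)$. By Lemma~\ref{lem:pair}, $\lambda\ge\lambda'$, and moving weight to the larger of two numbers does not decrease their average:
\begin{align*}
\mathbb{E}_\nu[g\mid\tau']&=\lambda'\,\mathbb{E}_\nu[g\mid e\cap\tau']+(1-\lambda')\,\mathbb{E}_\nu[g\mid e^c\cap\tau']\\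
&\le\lambda\,\mathbb{E}_\nu[g\mid e\cap\tau']+(1-\lambda)\,\mathbb{E}_\nu[g\mid e^c\cap\tau'].
\end{align*}
From $0<\lambda'<1$ we get $0<\nu(e)<1$, so $\nu(\cdot\mid e)$ and $\nu(\cdot\mid e^c)$ lie in $\mathcal{C}$ and have smaller size. Under $\nu(\cdot\mid e)$ both $\tau$ and $\tau'$ have positive probability, because $\lambda\ge\lambda'>0$; by induction $\mathbb{E}_\nu[g\mid e\cap\tau']\le\mathbb{E}_\nu[g\mid e\cap\tau]$. If $\lambda=1$, the right side of the display is at most $\mathbb{E}_\nu[g\mid e\cap\tau]=\mathbb{E}_\nu[g\mid\tau]$. If $\lambda<1$, both events have positive probability under $\nu(\cdot\mid e^c)$ as well, so $\mathbb{E}_\nu[g\mid e^c\cap\tau']\le\mathbb{E}_\nu[g\mid e^c\cap\tau]$, and the right side is at most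
\[
\lambda\,\mathbb{E}_\nu[g\mid e\cap\tau]+(1-\lambda)\,\mathbb{E}_\nu[g\mid e^c\cap\tau]=\mathbb{E}_\nu[g\mid\tau].\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tilt}]
If two increasing events depend on disjoint sets of coordinates, then for some $U\subseteq[n]$ their indicators are an increasing function $f$ of $(b_v)_{v\in U}$ and an increasing function $g$ of $(b_v)_{v\notin U}$. We prove $\operatorname{Cov}_\nu(f,g)\le0$ for all $\nu\in\mathcal{C}$ by induction on $\operatorname{size}(\nu)$.

If every $B_i$, $i\in U$, is almost surely constant, then so is $f$, and the covariance is $0$. Assume otherwise. Let $k\notin U$. Since $f$ does not depend on $b_k$, Proposition~\ref{prop:regression} shows that $\phi(t)=\mathbb{E}_\nu[f\mid B_k=t]$ is nonincreasing on the values of $B_k$, and \eqref{eq:cheb} gives $\operatorname{Cov}_\nu(f,B_k)=\operatorname{Cov}_\nu(\phi(B_k),B_k)\le0$. Since $\sum_vB_v=m$,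
\[
\sum_{i\in U}\operatorname{Cov}_\nu(f,B_i)=-\sum_{k\notin U}\operatorname{Cov}_\nu(f,B_k)\ge0 .
\]
Lemma~\ref{lem:pivot} gives $i\in U$ and $s$ such that $e=\{B_i\ge s\}$ has $0<\nu(e)<1$ and $\Delta_ef\ge0$. In \eqref{eq:total} the first two terms are nonpositive by induction. Since $g$ does not depend on $b_i$, Proposition~\ref{prop:regression} shows that $\chi(t)=\mathbb{E}_\nu[g\mid B_i=t]$ is nonincreasing on the values of $B_i$. Now $\mathbb{E}_\nu[g\mid e]$ is an average of values $\chi(t)$ with $t\ge s$, and $\mathbb{E}_\nu[g\mid e^c]$ is an average of values $\chi(t)$ with $t<s$. So $\Delta_eg\le0$, and the third term is nonpositive too.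
\end{proof}

\section{By-products}\label{sec:byproducts}

Besides Proposition~\ref{prop:regression}, which holds for every log-concave tilt, the proof gives the following three statements.

\begin{corollary}\label{cor:by}
\begin{enumerate}
\item[(a)] Every log-concave tilt of an urn model is CNA.
\item[(b)] Under a log-concave tilt with weights $w_1,\dots,w_n$, the law of $B_i$ has the form $w_i(\xi)u(\xi)$, where
\[
\bigl(\xi!\,u(\xi)\bigr)^2\ge(\xi-1)!\,u(\xi-1)\cdot(\xi+1)!\,u(\xi+1)\qquad\text{for }\xi\ge1.
\]
\item[(c)] For every finite loopless multigraph on $V$, all $\alpha,\beta\in\mathbb{N}^V$ and all $r_v\ge0$, the number of orientations with $|X_v+\alpha_v+\beta_v|\le r_v$ for all $v$ is at most the number of orientations with $|X_v+\alpha_v-\beta_v|\le r_v$ for all $v$.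
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Conditioning on $B_j=b_j$ multiplies $w_j$ by the indicator of the interval $\{b_j\}$, so the conditioned measure is again a log-concave tilt. It is NA by Theorem~\ref{thm:tilt}, and increasing events in the remaining coordinates are increasing events in $B$.

(b) Take $u=Z^{-1}M_i$. Dividing the stated inequality by $(\xi-1)!\,(\xi+1)!$ turns it into $(\mathrm{U}_n)$.

(c) This is $(\mathrm{O}_n)$ for the bell functions $h_v(x)=\mathbf{1}[|x|\le r_v]$.
\end{proof}

\begin{remark}
The induction uses $(\mathrm{U}_n)$ only with the constant $1$ in place of $\frac{\xi}{\xi+1}$; the better constant comes for free from counting pairings. It cannot be lowered uniformly in $m$: for $m$ balls uniform on two urns and $w_2\equiv1$, we have $M_1(\xi)=2^{-m}\binom{m}{\xi}$ and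
\[
\frac{M_1(\xi-1)M_1(\xi+1)}{M_1(\xi)^2}=\frac{\xi}{\xi+1}\cdot\frac{m-\xi}{m-\xi+1},
\]
which tends to $\frac{\xi}{\xi+1}$ as $m\to\infty$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Chan}
Swee Hong Chan, \emph{Normalized matching property for competing urn models}, arXiv:2509.06273 (2025).

\end{thebibliography}
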